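# Breaking a height gap with a quadratic extension

## 1. The guess that finite extensions keep height gaps

Suppose a field $F_0$ contains no non-torsion points of very small height. Pass to a finite extension $F$ of $F_0$ which is Galois over the ground field and which creates only finitely many new torsion points. The natural first guess is that $F$ contains no very small points either, perhaps with a smaller bound. A finite extension should not cost more than a constant, and the one obvious source of trouble, a flood of new torsion points, has been forbidden.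

Here is the precise setting. Let $K$ be a number field with algebraic closure $\overline K$, and let $\mathcal G$ be $\mathbb G_m$ or an elliptic curve $E$ over $K$. On $\mathcal G(\overline K)$ we use the canonical height $\hat h$. It is the absolute logarithmic Weil height $h$ for $\mathbb G_m$, and the Néron–Tate height for $E$.

**Definition.** A field $F$ with $K\subseteq F\subseteq\overline K$ has the *Bogomolov property with respect to $\mathcal G$* if there is $\varepsilon>0$ with $\hat h(P)\ge\varepsilon$ for every $P\in\mathcal G(F)\setminus\mathrm{Tors}(\mathcal G(F))$.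

For example, $\mathbb Q$ has the property for $\mathbb G_m$ with $\varepsilon=\log2$: for coprime integers, $h(a/b)=\log\max(|a|,|b|)$, which is at least $\log 2$ unless $a/b=\pm1$. The field $\overline{\mathbb Q}$ does not have it, since $h(2^{1/N})=\frac1N\log2$.

**Question.** Let $F_0/K$ be algebraic with the Bogomolov property with respect to $\mathcal G$. Let $F/F_0$ be finite, with $F/K$ Galois and $\mathrm{Tors}(\mathcal G(F))\setminus\mathrm{Tors}(\mathcal G(F_0))$ finite. Must $F$ have the Bogomolov property with respect to $\mathcal G$?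

The question comes from Robert Grizzard, Philipp Habegger and Lukas Pottmeyer, "Small points and free abelian groups", arXiv:1408.4915 (2014). We call $(K,\mathcal G,F_0,F)$ a *counterexample* if it satisfies all the hypotheses but $F$ fails the property.

**Conventions.** Let $v$ run over the places of $\mathbb Q$, with the usual $|\cdot|_v$ extended to $\mathbb C_v$ (and $\mathbb C_\infty=\mathbb C$). For an expression $f$ in elements of a number field $L$, write $\operatorname{av}_v f$ for its average over the $[L:\mathbb Q]$ embeddings $\tau:L\to\mathbb C_v$. It does not change when $L$ is enlarged. In this language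
$$\sum_v\operatorname{av}_v\log|\tau\alpha|_v=0\ (\alpha\ne0),\qquad h(\alpha)=\sum_v\operatorname{av}_v\log^+|\tau\alpha|_v,\qquad 2h(\alpha)=\sum_v\operatorname{av}_v\big|\log|\tau\alpha|_v\big|.\tag{1}$$
The last equality is $h(\alpha)+h(\alpha^{-1})=2h(\alpha)$. If the primitive minimal polynomial of $\alpha$ in $\mathbb Z[z]$ is $a\prod_{i\le d}(z-\alpha_i)$, then $h(\alpha)=\frac1d\log M$, where $M=|a|\prod\max(1,|\alpha_i|)$ is its Mahler measure. For example, $\frac{3+4i}5$ has minimal polynomial $5z^2-6z+5$, so its height is $\frac12\log5$.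

**Test 1: number fields.** If $F_0$ is a number field, so is $F$. By Northcott's theorem only finitely many points of $\mathcal G(F)$ have height at most $1$, and the non-torsion ones among them have positive height. So $F$ has the property, and the guess holds.

**Test 2: totally real numbers, with $i$ adjoined.** Let $F_0=\mathbb Q^{\mathrm{tr}}$ be the field of algebraic numbers all of whose conjugates are real, and $F=F_0(i)$. Section 3 shows that $F_0$ has the Bogomolov property for $\mathbb G_m$. If all conjugates of $z$ have absolute value $1$, then $z\in F$. Indeed, the conjugates of $\frac{z+z^{-1}}2$ are real parts $\mathrm{Re}\,\sigma(z)$, those of $\frac{z-z^{-1}}{2i}$ are numbers $\pm\mathrm{Im}\,\sigma(z)$, and $z$ is the first plus $i$ times the second. Take $z$ with $z^N=\frac{3+4i}5$. Its conjugates are $N$-th roots of $\frac{3\pm4i}5$, so they lie on the unit circle and $z\in F$. Moreover $h(z)=\frac{\log5}{2N}$, and $z$ is not a root of unity, because $\frac{3+4i}5$ is not an algebraic integer. So $F$ fails the property.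

This does not contradict the guess. The same criterion puts every root of unity into $F$, so there are infinitely many new torsion points. The small points even bring the torsion along: $z$ and $\zeta_Nz$ both have $N$-th power $\frac{3+4i}5$, and both lie in $F$. So far the guess survives, and the torsion hypothesis seems to be the right one.

## 2. Norms, and the elements with $s(\alpha)=\alpha^{-1}$

Let us try to prove the guess for $\mathcal G=\mathbb G_m$ and $[F:F_0]=2$. Let $s$ generate $\mathrm{Gal}(F/F_0)$ and let $\varepsilon$ be a gap for $F_0$. The sensible approach is to take norms. For $\alpha\in F^*$ we have $\alpha\, s(\alpha)\in F_0$ and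
$$h(\alpha\,s(\alpha))\le h(\alpha)+h(s(\alpha))=2h(\alpha).$$
If $\alpha\,s(\alpha)$ is not a root of unity, then $h(\alpha)\ge\varepsilon/2$.

The argument stops when $\alpha\,s(\alpha)$ is a root of unity; after passing to a power, when $s(\alpha)=\alpha^{-1}$. Nothing is then known about $\alpha$. In Test 2, $s$ is complex conjugation and these elements are the numbers of $F$ on the unit circle. The small elements of Test 2 are exactly of this kind.

So we should look for small numbers on the unit circle whose conjugates do *not* generate roots of unity. Radicals $z^N=\text{const}$ will not do, as quotients of their conjugates are roots of unity. The way past this point is to use polynomials with all roots on the unit circle, slowly growing Mahler measure, and Galois groups so far from abelian that almost no roots of unity fit in the field they generate. We then let $F$ be the field generated by these numbers, and $F_0=F\cap\mathbb R$.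

The guess is wrong. The following theorems will be proved.

**Theorem A.** There are fields $\mathbb Q\subset F_0\subset F\subset\overline{\mathbb Q}$ with $F/\mathbb Q$ and $F_0/\mathbb Q$ Galois, $[F:F_0]=2$ and $F_0$ totally real, such that

* $h(\alpha)\ge\frac12\log\frac{1+\sqrt5}2$ for all $\alpha\in F_0^*\setminus\{\pm1\}$;
* $F$ and $F_0$ have the same roots of unity, namely $\pm1$;
* $F^*$ contains non-torsion elements of arbitrarily small height.

Since there is no new torsion at all, Theorem A answers the question: **no**.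

**Theorem B.** For every number field $K$ with a real embedding there is a counterexample over $K$ with $\mathcal G=\mathbb G_m$, $F_0/K$ Galois and $[F:F_0]=2$.

**Theorem C.** Let $A/\mathbb Q$ be an elliptic curve with split multiplicative reduction at an odd prime $p$ with $v_p(j_A)=-1$. Let $d\in\mathbb Z$ be a quadratic non-residue mod $p$, and let $E$ be the quadratic twist of $A$ by $d$. Then there is a counterexample with $K=\mathbb Q$, $\mathcal G=E$, $F_0/\mathbb Q$ Galois, $F=F_0(\sqrt d)$, $[F:F_0]=2$ and $\mathrm{Tors}(E(F))$ finite.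

## 3. Real numbers: the tangent line to $\log(2\sinh t)$

The function $\log(2\sinh t)$ has derivative $\coth t$, which decreases on $t>0$. So it is concave and lies below each of its tangents: for $t,t_0>0$,
$$\log(2\sinh t)\le\log(2\sinh t_0)+\coth(t_0)\,(t-t_0).\tag{2}$$
If $\alpha$ is real, $\alpha\ne0,\pm1$, and $t=|\log|\alpha||>0$, then $|\alpha-\alpha^{-1}|=2\sinh t$. For a finite place,
$$\log|\alpha-\alpha^{-1}|_v\le\log\max(|\alpha|_v,|\alpha|_v^{-1})=\big|\log|\alpha|_v\big|.\tag{3}$$

**Proposition 1.** If $\alpha\ne0,\pm1$ is totally real, then $h(\alpha)\ge\frac12\log\frac{1+\sqrt5}2$.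

*Proof.* Put $t_0=\log\frac{1+\sqrt5}2$. Then $2\sinh t_0=1$ and $\cosh t_0=\frac{\sqrt5}2$, so $\coth t_0=\sqrt5$. By (2), each embedding into $\mathbb C$ gives $\log|\tau\alpha-\tau\alpha^{-1}|\le\sqrt5\,(|\log|\tau\alpha||-t_0)$. At finite places, (3) gives the bound $|\log|\tau\alpha|_v|\le\sqrt5\,|\log|\tau\alpha|_v|$. Average and sum over $v$. The product formula for $\alpha-\alpha^{-1}\ne0$ and (1) give $0\le\sqrt5\,(2h(\alpha)-t_0)$. $\square$

The bound is attained by $\alpha=\frac{1+\sqrt5}2$: its minimal polynomial $x^2-x-1$ has Mahler measure $\frac{1+\sqrt5}2$ and degree $2$.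

## 4. Unit-circle numbers with symmetric Galois groups

We begin the proof of Theorem A. We use one textbook fact. Let $T\in\mathbb Z[x]$, and let $\ell$ be a prime not dividing its leading coefficient such that $T$ mod $\ell$ is separable, with irreducible factors of degrees $d_1,\dots,d_r$. Then the splitting field of $T$ is unramified at $\ell$, and its Galois group contains an element of cycle type $(d_1,\dots,d_r)$ on the roots (a Frobenius).

**Step A1: polynomials with all roots in $(-2,2)$ and prescribed reductions.** This step builds integer polynomials with real roots in $(-2,2)$, small leading coefficient and known behavior mod $2,3,5$.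

Let $C_0=1$ and, for $j\ge1$, let $C_j\in\mathbb Z[x]$ be the monic polynomial of degree $j$ with $C_j(2\cos\theta)=2\cos j\theta$. Thus $C_1=x$, $C_2=x^2-2$, $C_3=x^3-3x$, and $C_{j+1}=xC_j-C_{j-1}$ for $j\ge2$. Being monic of each degree, they form a $\mathbb Z$-basis of $\mathbb Z[x]$.

Let $n\ge7$ be prime. Finite fields have irreducible polynomials of every degree. So, by the Chinese remainder theorem applied to coefficients, there is a monic $f_n\in\mathbb Z[x]$ of degree $n$ which is irreducible mod $2$, irreducible mod $5$, and mod $3$ is a product of an irreducible quadratic and an irreducible polynomial of degree $n-2$. Write $f_n=C_n+\sum_{j<n}c_j'C_j$ with $c_j'\in\mathbb Z$, choose integers $c_j\equiv c_j'\pmod{30}$ with $|c_j|\le15$, and put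
$$a_n=30n+1,\qquad T_n=a_nC_n+\sum_{j<n}c_jC_j\equiv f_n\pmod{30}.$$
On $[-2,2]$ each $|C_j|\le2$, so $\big|\sum_{j<n}c_jC_j\big|\le30n<2a_n$. At the $n+1$ points $2\cos(k\pi/n)$, $0\le k\le n$, the term $a_nC_n$ equals $2a_n(-1)^k$. So $T_n$ alternates in sign at these points and has $n$ distinct roots in $(-2,2)$.

**Step A2: the Galois group of $T_n$ is $S_n$.** A large group will be the obstacle to roots of unity.

The leading coefficient $a_n$ is odd and $T_n$ is irreducible mod $2$, so $T_n$ is irreducible over $\mathbb Q$ and the group is transitive. Mod $3$ the leading coefficient is $1$. The two irreducible factors have different degrees $2$ and $n-2\ge5$, so the reduction is separable. The group therefore contains an element of cycle type $(2,n-2)$. Since $n-2$ is odd, the $(n-2)$-th power of this element is a transposition. A transitive group of prime degree is primitive, and a primitive group containing a transposition is the full symmetric group.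

**Step A3: the fields.** Here we pass to the unit circle and find a quadratic subextension with a *central* involution.

Put $P_n(z)=z^nT_n(z+1/z)\in\mathbb Z[z]$. It has degree $2n$, and its leading and constant coefficients are $a_n$. Its roots are $e^{\pm i\theta}$, where $2\cos\theta\in(-2,2)$ runs over the roots of $T_n$. All of them are non-real of absolute value $1$. Let $M_n$ be the splitting field of $T_n$, let $M$ be the compositum of all $M_n$ ($n\ge7$ prime), and let $F\subset\mathbb C$ be the compositum of the splitting fields of all $P_n$. Then $F/\mathbb Q$ is Galois, and $M\subset F$ since $z+z^{-1}\in F$ for each root $z$ of $P_n$.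

Let $c$ be complex conjugation on $F$. For a root $z$ of some $P_n$ and $\sigma\in\mathrm{Gal}(F/\mathbb Q)$, both $z$ and $\sigma(z)$ have absolute value $1$, so
$$\sigma(cz)=\sigma(z^{-1})=\sigma(z)^{-1}=c(\sigma z).$$
These $z$ generate $F$, so $c$ is central. Also $c\ne1$. Put $F_0=F^{c}=F\cap\mathbb R$. Then $[F:F_0]=2$. Since $\langle c\rangle$ is normal, $F_0/\mathbb Q$ is Galois; being real, it is totally real. Proposition 1 gives the first bullet of Theorem A.

## 5. Which roots of unity can the field contain?

**Step A4: $F$ is unramified at $2,3,5$.** This will remove the last few candidates for roots of unity.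

Let $\ell\in\{2,3,5\}$. Then $T_n$ mod $\ell$ is separable of degree $n$ with no root in $\mathbb F_\ell$; in particular $\pm2$ are not roots. For a root $x\in\overline{\mathbb F}_\ell$ the equation $z^2-xz+1=0$ has discriminant $x^2-4\ne0$ (in characteristic $2$ this says $x\ne0=\pm2$, and then the derivative $x$ of $z^2-xz+1$ is nonzero). So it has two distinct solutions, both nonzero. Different $x$ give different $z$. Hence $P_n$ mod $\ell$, whose leading coefficient is $a_n\equiv1$, has $2n$ distinct roots, and its splitting field is unramified at $\ell$. A compositum of fields unramified at $\ell$ is unramified at $\ell$.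

**Step A5: abelian subfields of $F$ have exponent dividing $4$.** This is where the symmetric groups are used.

**Lemma 2.** Let $\Gamma=\mathrm{Gal}(F/\mathbb Q)$ and let $B\subset F$ be an abelian extension of $\mathbb Q$. Then $\gamma^4$ acts trivially on $B$ for every $\gamma\in\Gamma$.

*Proof.* Let $\mathcal D=\mathrm{Gal}(M/\mathbb Q)$, a closed subgroup of $\prod_nS_n$ that projects onto each factor. Let $H$ be the closure of $[\mathcal D,\mathcal D]$. It lies in $\prod_nA_n$ and projects onto each $[S_n,S_n]=A_n$.

We claim $H=\prod_nA_n$. It suffices to show that $H$ projects onto each finite product $A_{n_1}\times\cdots\times A_{n_k}$, for then $H$ is dense, and it is closed. Use induction on $k$; the case $k=1$ is done. Put $N=A_{n_1}\times\cdots\times A_{n_{k-1}}$. By induction the image of $H$ in $N\times A_{n_k}$ projects onto both factors. By Goursat's lemma it is the fiber product over a common quotient of $N$ and $A_{n_k}$. As $A_{n_k}$ is simple, this quotient is trivial or $A_{n_k}$. In the second case $A_{n_k}$ would be a composition factor of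 $N$. But the composition factors of $N$ are $A_{n_1},\dots,A_{n_{k-1}}$, which have other orders. So the quotient is trivial and the image is everything.

Consequently $\delta^2\in\prod_nA_n=H$ for every $\delta\in\mathcal D$. Next, $F$ arises from $M$ by adjoining roots of the quadratics $z^2-xz+1$ with $x\in M$, so $\mathrm{Gal}(F/M)$ is abelian of exponent dividing $2$.

Let $\gamma\in\Gamma$. Then $\gamma^2|_M\in H$. The image of $\overline{[\Gamma,\Gamma]}$ in $\mathcal D$ is compact, hence closed, and it contains $[\mathcal D,\mathcal D]$, so it contains $H$. Hence $\gamma^2=c'\kappa$ with $c'\in\overline{[\Gamma,\Gamma]}$ and $\kappa\in\mathrm{Gal}(F/M)$. On the abelian field $B$ the element $c'$ acts trivially, so $\gamma^2$ acts as $\kappa$ and $\gamma^4$ as $\kappa^2=1$. $\square$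

**Step A6: the roots of unity in $F$ are $\pm1$.** This gives the second bullet of Theorem A.

Let $\zeta_m\in F$ have order $m$. By Lemma 2 with $B=\mathbb Q(\zeta_m)$, the exponent of $(\mathbb Z/m)^*$ divides $4$. For an odd prime $\ell$ with $\ell^a\,\|\,m$, $a\ge1$, the cyclic group $(\mathbb Z/\ell^a)^*$ has order $\ell^{a-1}(\ell-1)$, which must divide $4$; so $\ell\in\{3,5\}$ and $a=1$. For $a\ge3$, $(\mathbb Z/2^a)^*$ has exponent $2^{a-2}$, so $2^a\mid16$. Hence $m\mid240$. If $m\nmid2$, then $4$, $3$ or $5$ divides $m$, and $F$ contains $\mathbb Q(i)$, $\mathbb Q(\zeta_3)$ or $\mathbb Q(\zeta_5)$. These are ramified at $2$, $3$ and $5$ respectively, contrary to Step A4. So $m\mid2$, and $\mathrm{Tors}(F^*)=\{\pm1\}=\mathrm{Tors}(F_0^*)$.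

**Step A7: small elements.** This gives the third bullet.

Let $z_n$ be a root of $P_n$. It is non-real, so not $\pm1$, so by Step A6 not a root of unity. Its degree is at least that of $z_n+z_n^{-1}$, which is $n$. By Gauss's lemma its primitive minimal polynomial divides $P_n$ in $\mathbb Z[z]$. The cofactor has integer coefficients, so Mahler measure at least $1$. All roots of $P_n$ lie on the unit circle, so $P_n$ has Mahler measure $a_n$. Hence
$$0<h(z_n)\le\frac{\log(30n+1)}n\longrightarrow0.$$
Theorem A is proved. $\blacksquare$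

## 6. Base fields with a real embedding

We prove Theorem B by composing the fields of Theorem A with $K$. Embed $K\subset\mathbb R$, put $D=[K:\mathbb Q]$, $F_0'=F_0K\subset\mathbb R$ and $F'=FK$. Both are Galois over $K$. Since $F'=F_0'F$ is not real, $[F':F_0']=2$. The field $F'$ contains the non-torsion elements $z_n$, so it fails the Bogomolov property.

**Step B1: $\mathrm{Tors}(F'^*)$ is finite.** This verifies the torsion hypothesis.

If $\zeta_m\in F'$, then $[F(\zeta_m):F]\le[FK:F]\le D$. So $\mathrm{Gal}(\mathbb Q(\zeta_m)/F\cap\mathbb Q(\zeta_m))$ is a subgroup of $(\mathbb Z/m)^*$ of order at most $D$, with quotient $\mathrm{Gal}(F\cap\mathbb Q(\zeta_m)/\mathbb Q)$, of exponent dividing $4$ by Lemma 2. Hence the exponent of $(\mathbb Z/m)^*$ divides $4\cdot D!$. This bounds the primes dividing $m$ and their exponents, so $m$ is bounded.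

**Step B2: $F_0'$ has the Bogomolov property.** Only some conjugates need be real now, so we replace the tangent point by one that makes the real conjugates outweigh the others.

Let $\alpha\in F_0'$, $\alpha\ne0,\pm1$. As $F_0'\subset\mathbb R$ is normal over $K$, each embedding of $K(\alpha)$ into $\mathbb C$ over $K$ sends $\alpha$ to a real number. These make up a proportion $1/D$ of all embeddings of $K(\alpha)$. So the proportion $\theta$ of embeddings for which $\alpha$ has a real value satisfies $\theta\ge1/D$. Choose $t_0>0$ with $2\sinh t_0=2^{-D}$, and write $t=|\log|\tau\alpha||$.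

* At real values, (2) gives $\log|\alpha-\alpha^{-1}|\le-D\log2-t_0\coth t_0+\coth(t_0)\,t$, and $t_0\coth t_0\ge1$.
* At the other archimedean embeddings, $\log|\alpha-\alpha^{-1}|\le\log2+t\le\log2+\coth(t_0)\,t$.
* At finite places (3) holds, and $\coth t_0\ge1$.

Sum, using (1) and the product formula:
$$0\le\theta(-D\log2-1)+(1-\theta)\log2+2\coth(t_0)h(\alpha)\le-\tfrac1D+2\coth(t_0)h(\alpha).$$
The last inequality holds because $\theta D\ge1$, so the first two terms are at most $-\log2-\theta+\log2-\theta\log2\le-\theta\le-\frac1D$. Hence $h(\alpha)\ge\frac{\tanh t_0}{2D}$. $\blacksquare$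

## 7. Elliptic curves: anti-invariant points live on the twist

Now Theorem C. Let $[F:F_0]=2$, let $s$ generate $\mathrm{Gal}(F/F_0)$, and let $P\in E(F)$. The analogue of the norm is $P+sP\in E(F_0)$, and $\hat h(P+sP)\le2\hat h(P)+2\hat h(sP)=4\hat h(P)$. So again only points with $sP=-P$ (up to torsion) are out of control. If $F=F_0(\sqrt d)$ and $A$ is the quadratic twist of $E$ by $d$, the isomorphism $\iota:E\to A$ over $\mathbb Q(\sqrt d)$ satisfies $\iota^s=-\iota$ and preserves $\hat h$. It carries the points with $sP=-P$ to points fixed by $s$, that is, to $A(F_0)$. We therefore want a field $F_0$ with a height gap for $E$, but *no* gap for its twist $A$. The difference between split and non-split multiplicative reduction at $p$ will provide it.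

**A curve that satisfies the hypotheses.** Let $A:y^2+y=x^3-x^2$, $p=11$, $d=-1$. Here $\Delta=-11$ and $c_4=16$, so $v_{11}(j)=-1$. We have $(2y+1)^2=4x^3-4x^2+1=:f(x)$ with $f(8)=1793=11\cdot163$, $f'(8)=4\cdot8\cdot22\equiv0$ and $f''(8)/2=92\equiv4\pmod{11}$. The tangents at the node thus have slopes $\pm2\in\mathbb F_{11}$, and the reduction is split. As $11\equiv3\pmod4$, $-1$ is a non-residue. Multiplying by $16$ gives the model $Y^2=X^3-4X^2+16$; twisting by $-1$ and replacing $X$ by $-X$ gives $E:y^2=x^3+4x^2-16$.

### The fields $F_0$ and $F$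

Let $v$ be the valuation on $\mathbb C_p$ with $v(p)=1$. Put $L_k=\mathbb Q_p(\zeta_{p^k})$, $L_\infty=\bigcup_kL_k$ and $L'_\infty=L_\infty(\sqrt d)$. Since $d$ is a non-residue, $\mathbb Q_p(\sqrt d)=\mathbb Q_{p^2}$ is the unramified quadratic extension. $L_\infty$ is totally ramified with residue field $\mathbb F_p$, so $\sqrt d\notin L_\infty$. The field $L_\infty'$ is abelian over $\mathbb Q_p$, with residue field $\mathbb F_{p^2}$ and value group $\frac1{p-1}\mathbb Z[1/p]$. Define
$$F_0=\{\alpha\in\overline{\mathbb Q}:\tau(\alpha)\in L_\infty\text{ for all embeddings }\tau:\overline{\mathbb Q}\to\overline{\mathbb Q}_p\},\qquad F=F_0(\sqrt d).$$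
The condition is stable under $\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$, so $F_0$ and $F$ are Galois over $\mathbb Q$. Moreover $[F:F_0]=2$, as $\sqrt d\notin L_\infty$. For $p=11$, for example, $\sqrt{-11}\in\mathbb Q(\zeta_{11})$ gives $\sqrt{-11}\in F_0$; also $\sqrt3\in F_0$, because $3\equiv5^2$ is a square in $\mathbb Q_{11}$; but $\sqrt{-1}\notin F_0$.

### The Tate curve

Fix an integral Weierstrass equation of $A$ over $\mathbb Z$ with discriminant $\Delta$. We write [ATAEC] for Silverman, *Advanced Topics in the Arithmetic of Elliptic Curves*. By Tate's theorem ([ATAEC, V.3, V.5]), split reduction gives $A\cong E_q:Y^2+XY=X^3+a_4X+a_6$ over $\mathbb Q_p$ with $v(q)=-v(j_A)=1$ and $a_4,a_6\in q\mathbb Z_p$. It also gives $A(L')\cong L'^*/q^{\mathbb Z}$, Galois-equivariantly, for every algebraic $L'/\mathbb Q_p$. The coordinates are related by $x=c^2X+r_0$ with $c\in\mathbb Q_p^*$, $r_0\in\mathbb Q_p$.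

### Local heights

Let $L$ be a finite extension of $\mathbb Q_v$. By [ATAEC, VI.1.1] there is a unique function $\lambda_v:A(L)\setminus\{O\}\to\mathbb R$ such that

* $\lambda_v$ is continuous, and bounded outside every neighborhood of $O$;
* $\lim_{P\to O}\big(\lambda_v(P)-\frac12\log|x(P)|\big)$ exists;
* $\lambda_v(2P)=4\lambda_v(P)-\log|(2y+a_1x+a_3)(P)|+\frac14\log|\Delta|$ whenever $2P\ne O$.

It does not change under finite base extension or change of Weierstrass equation. By [ATAEC, VI.2.1], $\hat h(P)=\sum_v\operatorname{av}_v\lambda_v(\tau P)$ for $P\ne O$. With $B_2(t)=t^2-t+\frac16$, [ATAEC, VI.4.2] says that on the Tate curve at $p$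
$$\lambda_p(u)=\log p\,\big(\tfrac12B_2(v(u))+v(1-u)\big)\qquad\text{if }0\le v(u)<1.\tag{4}$$
For example, $u=-1$ has $\lambda_p=\frac1{12}\log p>0$, while $u=\sqrt q$ has $v(u)=\frac12$ and $\lambda_p=-\frac1{24}\log p<0$. *Points of integral valuation have positive local height at $p$.* This is the source of the gap for $E$.

## 8. A gap for $E(F_0)$ from non-split reduction

**Step C1: for $P\in E(F_0)$, the point $2\iota(P)$ has integral valuation at every $p$-adic place.** This uses the sign in $\iota^s=-\iota$.

Let $P\in E(F_0)$ be non-torsion, $Q=\iota(P)\in A(F)$ and $R=2Q$. Then $sQ=\iota^s(sP)=-Q$. Let $\tau:F\to\overline{\mathbb Q}_p$ be an embedding. It extends to $\overline{\mathbb Q}$, so $\tau(F_0)\subset L_\infty$ and $\tau(F)\subset L_\infty'$. The nontrivial $s'\in\mathrm{Gal}(L_\infty'/L_\infty)$ fixes $\tau(F_0)$ and negates $\tau(\sqrt d)$, so $s'\tau=\tau s$ on $F$. Hence $s'(\tau Q)=-\tau Q$. If $\tau Q$ corresponds to $u\in L_\infty'^*$, this says $s'(u)u\in q^{\mathbb Z}$. As $v(s'u)=v(u)$, we get $2v(u)\in\mathbb Z$. So $\tau R$ corresponds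 to $u^2$, of integral valuation. For $k\ne0$, $\tau(kR)\neq O$ is represented by some $u'\ne1$ with $v(u')=0$, and (4) gives
$$\lambda_p(\tau(kR))\ge\tfrac1{12}\log p.$$

This alone does not bound $\hat h(R)$ from below, since the other local heights of a single point may be negative. The remedy is to average over differences of many multiples of $R$: the negative parts at other places then become negligible. At infinity we need the following.

**Step C2: an averaged bound at the archimedean place.** It shows that many points cannot all have negative local heights of differences.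

**Lemma 3.** For each $\eta>0$ there is $C_\eta$, depending on $A$ and $\eta$, such that for all $N$ and all distinct $z_1,\dots,z_N\in A(\mathbb C)=\mathbb C/\Lambda$,
$$\sum_{i\ne j}\lambda_\infty(z_i-z_j)\ge-\eta N^2-C_\eta N.\tag{5}$$

*Proof.* By [ATAEC, VI.3.2], $\lambda_\infty(z)=-\log|e^{-z\eta(z)/2}\sigma(z)\Delta(\Lambda)^{1/12}|$, where in this formula $\eta(z)$ is the $\mathbb R$-linear quasi-period map, say $\eta(z)=az+b\bar z$. Now $\mathrm{Re}(z\eta(z))=\mathrm{Re}(az^2)+\mathrm{Re}(b)|z|^2$, and $\sigma$ has simple zeros exactly on $\Lambda$. So the distributional Laplacian of $\lambda_\infty$ on $\mathbb C$ is $c_0-2\pi\sum_{\omega\in\Lambda}\delta_\omega$ with a constant $c_0$. Since $\lambda_\infty$ is $\Lambda$-periodic, the integral of the Laplacian over a period is $0$, so $c_0=2\pi/\mathrm{area}(\mathbb C/\Lambda)>0$.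

*Fourier coefficients.* The Laplacian multiplies the coefficient of a character with frequency $\xi\ne0$ by $-|\xi|^2$. Hence $-|\xi|^2\hat\lambda_\infty(\xi)=-2\pi/\mathrm{area}$, and $\hat\lambda_\infty(\xi)>0$. The mean $\hat\lambda_\infty(0)$ is $0$. To see this, scale to $\Lambda=\mathbb Z+\mathbb Z\tau$, put $u=e^{2\pi iz}$ and (in this proof) $q=e^{2\pi i\tau}$. For $0<\mathrm{Im}\,z<\mathrm{Im}\,\tau$, [ATAEC, VI.3.4] says
$$\lambda_\infty(z)=-\tfrac12B_2\Big(\frac{\mathrm{Im}\,z}{\mathrm{Im}\,\tau}\Big)\log|q|-\log|1-u|-\sum_{m\ge1}\log|(1-q^mu)(1-q^mu^{-1})|.$$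
Here $|q|<|u|<1$. By Jensen's formula the mean of $\log|1-w|$ over a circle $|w|=\varrho\le1$ is $0$, so integrating over real translations removes all logarithms except the first term. Integrating over $\mathrm{Im}\,z$ then gives $0$ because $\int_0^1B_2=0$.

*Smoothing.* Let $\sigma_r$ be the uniform probability measure on $|z|=r$ and $g=\lambda_\infty*\sigma_r*\sigma_r$. The function $\lambda_\infty-\frac{c_0}4|z|^2$ has Laplacian $-2\pi\sum\delta_\omega$ and, with value $+\infty$ on $\Lambda$, is superharmonic. So its circle means are at most its central values. As $|z|^2*\sigma_r=|z|^2+r^2$, this says $\lambda_\infty*\sigma_r\le\lambda_\infty+\frac{c_0}4r^2$. Applying it twice,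
$$g\le\lambda_\infty+\tfrac{c_0}2r^2.$$
The function $g$ is continuous, since $\log|\cdot|*\sigma_r=\log\max(|z|,r)$ is. Its Fourier coefficients are $\hat\lambda_\infty\hat\sigma_r^2\ge0$, because $\hat\sigma_r$ is real by symmetry of the circle. Its Fejér means are trigonometric polynomials with non-negative coefficients converging uniformly to $g$. For a character $\chi$ we have $\sum_{i,j}\chi(z_i-z_j)=|\sum_i\chi(z_i)|^2\ge0$. Hence $\sum_{i,j}g(z_i-z_j)\ge0$, and
$$\sum_{i\ne j}\lambda_\infty(z_i-z_j)\ge\sum_{i\ne j}g(z_i-z_j)-\tfrac{c_0}2r^2N^2\ge-Ng(0)-\tfrac{c_0}2r^2N^2.$$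
Choose $r$ with $\frac{c_0}2r^2\le\eta$ and $C_\eta=g(0)$, which is $\ge0$ by the case $N=1$ of $\sum g\ge0$. $\square$

**Step C3: the gap.** We sum over all places to obtain the Bogomolov property of $F_0$ with respect to $E$.

For $N\ge2$ consider $\sum_{1\le i\ne j\le N}\hat h((i-j)R)=\sum_v\operatorname{av}_v\sum_{i\ne j}\lambda_v(\tau((i-j)R))$.

* *$v=p$.* By Step C1 the contribution is at least $\frac{\log p}{12}N(N-1)$.
* *Finite $v\ne p$, potentially good reduction.* Here $\lambda_v\ge0$: over a finite extension with good reduction, [ATAEC, VI.4.1] gives $\lambda_v=\frac12\max(\log|x|_v,0)$ for a model with unit discriminant.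
* *Finite $v\ne p$, potentially multiplicative reduction.* Over a finite extension $A$ becomes a Tate curve with parameter $q_v$, and $\lambda_v(u)\ge\frac12B_2(\{a\})\log|q_v|_v^{-1}$ with $a=\log|u|_v/\log|q_v|_v\in\mathbb R/\mathbb Z$. For $iR$ write $a_i$; differences of points have differences of parameters. Since $B_2(\{t\})=\frac1{2\pi^2}\sum_{m\ne0}m^{-2}e^{2\pi imt}$ has non-negative coefficients, $\sum_{i,j}B_2(\{a_i-a_j\})\ge0$, so $\sum_{i\ne j}B_2(\{a_i-a_j\})\ge-\frac N6$. There are finitely many such primes, and $|q_v|_v^{-1}=|j_A|_v$ depends only on $A$. So the total contribution is at least $-C_AN$.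
* *$v=\infty$.* The points $\tau(iR)$ are distinct, since $R$ is non-torsion. Lemma 3 with $\eta=\frac{\log p}{48}$ gives at least $-\frac{\log p}{48}N^2-C_\eta N$.

As $\frac1{12}-\frac1{48}=\frac1{16}>\frac1{24}$, we can fix $N$, depending only on $A$ and $p$, such that the sum is at least $\frac{\log p}{24}N^2$. On the other hand it equals $\sum_{i\ne j}(i-j)^2\hat h(R)\le N^4\hat h(R)$. Therefore
$$\hat h(P)=\hat h(Q)=\tfrac14\hat h(R)\ge\frac{\log p}{96N^2}.$$

## 9. Finiteness of torsion over $F$

**Step C4: $\mathrm{Tors}(E(F))$ is finite.** This verifies the torsion hypothesis, and it will be used again at the end.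

Through $\iota$ and any embedding $\tau:F\to\overline{\mathbb Q}_p$, $\mathrm{Tors}(E(F))$ injects into $\mathrm{Tors}(A(L_\infty'))$.

*Prime-to-$p$ part.* Let $u\in L_\infty'^*$ with $u^N=q^a$, $p\nmid N$. Then $v(u)=a/N$ lies in $\frac1{p-1}\mathbb Z[1/p]$. So $(p-1)a/N$ lies in $\mathbb Z[1/p]$ and has denominator prime to $p$; it is an integer, and $v(u)\in\frac1{p-1}\mathbb Z$. Hence $u\mapsto v(u)\bmod\mathbb Z$ takes at most $p-1$ values on this torsion. An element of the kernel has a representative with $v(u)=0$, hence $u^N=1$. Roots of unity of order prime to $p$ in $L_\infty'$ inject into $\mathbb F_{p^2}^*$. So there are at most $(p-1)(p^2-1)$ such points.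

*$p$-power part.* A purely local argument stops here: $L_\infty'$ contains all $\zeta_{p^k}$, so $A(L'_\infty)[p^\infty]$ is infinite. We use that $F$ is Galois over $\mathbb Q$. Suppose $H=E(F)[p^\infty]$ is infinite. It is stable under $\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$. An infinite subgroup of $(\mathbb Q_p/\mathbb Z_p)^2$ contains a copy of $\mathbb Q_p/\mathbb Z_p$, so $T_p(H)$ is a nonzero stable submodule of $T_p(E)$. Since $j_E=j_A\notin\mathbb Z$, $E$ has no complex multiplication, so $V_p(E)$ is irreducible (Serre, *Abelian $\ell$-adic Representations and Elliptic Curves*, IV.2.1). Hence $T_p(H)\otimes\mathbb Q=V_p(E)$. Since $E[p^\infty]=V_p(E)/T_p(E)$ and $H$ contains the image of $T_p(H)\otimes\mathbb Q$, we get $H=E[p^\infty]$. In particular $A[p]\subset A(F)$, and after embedding, $L_\infty'$ contains some $u$ with $u^p=q$. As $v(q)=1$, $Z^p-q$ is an Eisenstein polynomial, so $[\mathbb Q_p(u):\mathbb Q_p]=p$. As $L_\infty'/\mathbb Q_p$ is abelian, $\mathbb Q_p(u)/\mathbb Q_p$ is Galois, so it contains the quotient $\zeta_p$ of two roots of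 $Z^p-q$, and $p-1$ divides $p$. This is impossible for odd $p$. So $H$ is finite.

It remains to find small points in $A(F_0)$. Since $E(F)\cong A(F)\supset A(F_0)$ compatibly with heights, this will show that $F$ fails the property for $E$. The plan is to construct a form $T\in\mathbb Q[x,z]$ of large degree whose norm is small at all places together, and all of whose roots, seen $p$-adically, are $x$-coordinates of points over $L_k$. Such a norm controls the heights of the roots.

## 10. Green functions and the heights of the roots of a form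

**Step C5: homogeneous Green functions.** They express $2\hat h$ through $x$-coordinates.

With the usual $b_i\in\mathbb Z$ of the Weierstrass equation, duplication on $x$-coordinates is given by $\mathcal F=(\Phi_2,\Psi_2)$,
$$\Phi_2=x^4-b_4x^2z^2-2b_6xz^3-b_8z^4,\qquad\Psi_2=4x^3z+b_2x^2z^2+2b_4xz^3+b_6z^4.$$
The two forms are coprime, because $\deg[2]=4$ forces $\Phi_2/\Psi_2$ to have degree $4$. So their resultant is a nonzero integer. For $\xi\in\mathbb C_v^2\setminus0$ let $\|\xi\|$ be the maximum norm. There are $C_v\ge0$ with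
$$\big|\log\|\mathcal F(\xi)\|-4\log\|\xi\|\big|\le C_v,\qquad C_v=0\text{ for all primes not dividing }\mathrm{Res}(\Phi_2,\Psi_2).$$
At $\infty$ this is compactness of the unit sphere. At finite $v$, integrality gives $\|\mathcal F(\xi)\|\le\|\xi\|^4$. In the other direction, there are integral cubic forms with $g_1\Phi_2+g_2\Psi_2=\mathrm{Res}\cdot x^7$, and likewise for $z^7$. These give $|\mathrm{Res}|_v\|\xi\|^7\le\|\xi\|^3\|\mathcal F(\xi)\|$.

Hence $G_v(\xi)=\lim_m4^{-m}\log\|\mathcal F^{(m)}(\xi)\|$ exists: consecutive terms differ by at most $4^{-m-1}C_v$, and the convergence is uniform. $G_v$ is continuous, and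
$$G_v(a\xi)=G_v(\xi)+\log|a|,\qquad G_v(\mathcal F\xi)=4G_v(\xi),\qquad\big|G_v-\log\|\cdot\|\big|\le B_v:=C_v/3.\tag{6}$$
Put $B=\sum_vB_v<\infty$. For $x\in\mathbb P^1(\overline{\mathbb Q})$ with lift $\xi$ put $h^*(x)=\sum_v\operatorname{av}_vG_v(\tau\xi)$. By the product formula this does not depend on the lift. Since $h(x(2^mP))=\sum_v\operatorname{av}_v\log\|\mathcal F^{(m)}(\tau\xi)\|$ for $x=x(P)$, and only finitely many $v$ have $C_v\ne0$, dividing by $4^m$ and letting $m\to\infty$ gives
$$h^*(x(P))=2\hat h(P).$$
For instance $\mathcal F(1,0)=(1,0)$, so $G_v(1,0)=0$ for all $v$, and $h^*(\infty)=0=2\hat h(O)$.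

For $m\ge1$ write $\mathcal F^{(m)}=(\Phi,\Psi)$ and $D=4^m$. These are integral forms of degree $D$ with $\Phi(1,0)=1$, $\Psi(1,0)=0$. They are coprime, since $\mathcal F$ vanishes only at $0$. Applying (6) to $\mathcal F^{(m)}(\xi)$,
$$\big|\log\max(|\Phi(\xi)|,|\Psi(\xi)|)-DG_v(\xi)\big|\le B_v.\tag{7}$$

**Definition.** For a form $T$ of degree $n$ put $\|T\|_v=\sup_{\xi}|T(\xi)|_ve^{-nG_v(\xi)}$, the supremum being over $\xi\in\mathbb C_v^2\setminus0$.

By (6) this is finite. If $v$ is finite and $B_v=0$, then $G_v=\log\|\cdot\|$ and $\|T\|_v$ is the maximum of the absolute values of the coefficients. So for a nonzero $T\in\mathbb Q[x,z]$, $\|T\|_v=1$ for almost all $v$.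

To see what to expect, put $G_v=\log\|\cdot\|$ at *all* places as a toy model. For a primitive integral $T$, the norms at primes are $1$, and the sum of Weil heights of the roots is the logarithm of the Mahler measure, which by Jensen is the mean of $\log|T(e^{i\theta},1)|$, hence at most $\log\|T\|_\infty$. For $T=x-2z$ this reads $\log2\le\log3$. The next lemma is the corresponding statement for $h^*$.

**Step C6: small norms force small heights.** This reduces the search for small points to the construction of one form.

**Lemma 4.** Let $T\in\mathbb Q[x,z]$ be a nonzero form of degree $n$ with roots $x_1,\dots,x_n\in\mathbb P^1(\overline{\mathbb Q})$ (with multiplicity). Then $\sum_ih^*(x_i)\le\sum_v\log\|T\|_v$.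

*Proof.* Write $T=\prod_i(z_ix-x_iz)$ with lifts $\xi_i=(x_i,z_i)$ over $\overline{\mathbb Q}$. In $\mathbb C_v$, the number $M_v=\sum_iG_v(\xi_i)$ depends only on $T$ and $v$. Indeed, two factorizations of $T$ differ by a permutation and by scalars with product $1$, which do not change the sum. An embedding $\tau$ carries one factorization of $T$ to another, so $\sum_ih^*(x_i)=\sum_vM_v$.

Let $\beta\in\mathbb C_v$ with $|\beta|=1$. The form $\Phi-\beta\Psi$ has value $1$ at $(1,0)$, so it factors as $\prod_t(z_tx-x_tz)$ with $D$ factors; write $t$ also for the vector $(x_t,z_t)$. Comparing the double products of $|z_tx_i-x_tz_i|$,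
$$\Big|\prod_i(\Phi-\beta\Psi)(\xi_i)\Big|=\Big|\prod_tT(t)\Big|.$$
Since $\Phi(t)=\beta\Psi(t)$, we have $\mathcal F^{(m)}(t)=\Psi(t)\,(\beta,1)$, with $\Psi(t)\ne0$ by coprimality. By (6),
$$DG_v(t)=\log|\Psi(t)|+G_v(\beta,1)\le\log|\Psi(t)|+B_v.$$
Moreover $\big|\prod_t\Psi(t)\big|=|\mathrm{Res}(\Phi-\beta\Psi,\Psi)|=|\mathrm{Res}(\Phi,\Psi)|=:|\mathcal R|$. Hence
$$\sum_i\log|(\Phi-\beta\Psi)(\xi_i)|\le D\log\|T\|_v+n\sum_tG_v(t)\le D\log\|T\|_v+\tfrac nD\log|\mathcal R|_v+nB_v.$$
If $v=\infty$, average over $|\beta|=1$: by Jensen the mean of $\log|a-\beta b|$ is $\log\max(|a|,|b|)$ for $(a,b)\ne(0,0)$. If $v$ is finite, choose $\beta$ whose residue class avoids a finite set (the residue field of $\mathbb C_v$ is infinite), so that $|(\Phi-\beta\Psi)(\xi_i)|=\max(|\Phi(\xi_i)|,|\Psi(\xi_i)|)$ for all $i$. In both cases, with (7),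
$$DM_v\le\sum_i\log\max(|\Phi(\xi_i)|,|\Psi(\xi_i)|)+nB_v\le D\log\|T\|_v+\tfrac nD\log|\mathcal R|_v+2nB_v.$$
Divide by $D$ and sum over $v$. The terms with $\mathcal R\in\mathbb Q^*$ cancel by the product formula, so $\sum_vM_v\le\sum_v\log\|T\|_v+2nB/D$. Let $m\to\infty$, so that $D\to\infty$. $\square$

## 11. The Green function at $p$

**Step C7: $G_p$ in terms of $v(X)$.** We need an explicit formula in order to design a good form $p$-adically.

Consider $\frac12G_p(x(P),1)-\frac1{12}\log|\Delta|_p$. It satisfies the three characterizing properties of $\lambda_p$.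

* It is continuous, and bounded away from $O$ because $|G_p(x,1)-\log\max(|x|,1)|\le B_p$.
* As $P\to O$, $G_p(x,1)-\log|x|=G_p(1,1/x)\to G_p(1,0)=0$.
* Since $\Psi_2(x,1)=(2y+a_1x+a_3)^2$ and $\mathcal F(x,1)=\Psi_2(x,1)\,(x(2P),1)$, we have $G_p(x(2P),1)=4G_p(x,1)-2\log|2y+a_1x+a_3|$. As $-\frac1{12}=-\frac4{12}+\frac14$, the duplication formula follows.

So this function equals $\lambda_p$. Put
$$\mu(t)=t\ \ (t\le0),\qquad\mu(t)=t-t^2\ \ (0\le t\le\tfrac12),\qquad\mu(t)=\tfrac14\ \ (t\ge\tfrac12).$$
We claim that, with $\gamma=\frac16(1-v(\Delta))$,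
$$G_p(x,1)=\log p\,\big(\gamma-\mu(v(X))\big)\qquad(x=c^2X+r_0).\tag{8}$$
First let $X\in\overline{\mathbb Q}_p$; it is the coordinate of a point, represented by some $u$. Replacing $u$ by $u^{\pm1}q^j$ does not change $X$, so we may assume $0\le v(u)\le\frac12$. In
$$X(u)=\sum_{m\in\mathbb Z}\frac{q^mu}{(1-q^mu)^2}-2\sum_{m\ge1}\frac{q^m}{(1-q^m)^2}$$
the terms with $m\ge1$ in either sum have valuation at least $1$. Since $\frac y{(1-y)^2}=\frac{y^{-1}}{(1-y^{-1})^2}$, the term with index $-m$, $m\ge1$, equals $\frac{q^mu^{-1}}{(1-q^mu^{-1})^2}$, of valuation $m-v(u)\ge1-v(u)$. So $X=\frac u{(1-u)^2}+\rho$ with $v(\rho)\ge1-v(u)$. Therefore: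

* if $v(u)=0$, then $v(X)=-2v(1-u)\le0$, and (4) gives $2\lambda_p=\log p\,(\frac16-v(X))$;
* if $0<v(u)<\frac12$, then $v(u)<1-v(u)$, so $v(X)=v(u)$ and $2\lambda_p=\log p\,(\frac16-v(X)+v(X)^2)$;
* if $v(u)=\frac12$, then $v(X)\ge\frac12$ and $2\lambda_p=\log p\,(\frac16-\frac14)$.

In each case $2\lambda_p=\log p\,(\frac16-\mu(v(X)))$, and $G_p(x,1)=2\lambda_p+\frac16\log|\Delta|_p$ gives (8). Both sides are continuous in $X$ (the right side is constant near $X=0$), so (8) holds on $\mathbb C_p$.

**Step C8: lifting $X$-coordinates to points.** This guarantees that roots of our form come from points over the same field.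

*If $L/\mathbb Q_p$ is finite, $X\in L$ and $0<v(X)<\frac12$, then $X$ is the $X$-coordinate of a point of $E_q(L)$.* The quadratic equation $Y^2+XY=X^3+a_4X+a_6$ has discriminant
$$X^2\big(1+4X+4a_4X^{-1}+4a_6X^{-2}\big).$$
As $v(a_4),v(a_6)\ge1$ and $2v(X)<1$, the bracket is a principal unit, hence a square in $L$ since $p$ is odd. Both solutions $Y$ lie in $L$.

## 12. A $p$-adic form with well-spread roots in $L_k$

**Step C9: the roots.** We choose points of $L_k$ whose valuations are evenly spread over $(0,\frac12)$ and which are well separated.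

Let $k\ge3$, $L=L_k$, $\zeta=\zeta_{p^k}$, $\pi=1-\zeta$, $r=p(p-1)$ and $e=[L:\mathbb Q_p]=rp^{k-2}$, so $v(\pi)=1/e$. Put $w=\frac{p^{k-2}+1}2$ and $I=\{1+rl:0\le l\le w-1\}$. The largest element of $I$ is $1+\frac e2-\frac r2<\frac e2$, as $r\ge6$. For $\alpha=(i,\sigma)\in I\times\mathrm{Gal}(L/\mathbb Q_p)$ put
$$X_\alpha=\sigma(\pi)^i,\qquad s_\alpha=v(X_\alpha)=\tfrac ie\in(0,\tfrac12),\qquad x_\alpha=c^2X_\alpha+r_0,$$
and let $n=ew$, $T_p=\prod_\alpha(x-x_\alpha z)\in\mathbb Q_p[x,z]$. For $p=3$, $k=3$: $r=6$, $e=18$, $w=2$, $I=\{1,7\}$, with valuations $\frac1{18}\in[0,\frac14]$ and $\frac7{18}\in[\frac14,\frac12]$.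

*(a) Separation. For fixed $i$ and $\sigma\ne\sigma'$, $v(X_\alpha-X_{\alpha'})\le s_\alpha+\frac12$. For different $i$, $v(X_\alpha-X_\beta)=\min(s_\alpha,s_\beta)$.* The second claim is clear, as the valuations differ. For the first, after applying an automorphism we must bound $v(1-\omega^i)$ for $\omega=\frac{1-\zeta^a}{1-\zeta}$, $a\in(\mathbb Z/p^k)^*$, $a\ne1$. Here $\omega\equiv a$ mod $\pi$. If $a\not\equiv1$ mod $p$, then $\omega^i\equiv a^i\equiv a\not\equiv1$, because $i\equiv1$ mod $p-1$; so $v(1-\omega^i)=0$. If $p^b\,\|\,a-1$ with $1\le b\le k-1$, then $\omega-1=\zeta\,\frac{1-\zeta^{a-1}}{1-\zeta}$, where $\zeta^{a-1}$ has order $p^{k-b}$. So $v(\omega-1)=\frac{p^b-1}e$. In $\omega^i-1=(\omega-1)(1+\omega+\dots+\omega^{i-1})$ the second factor is $\equiv i\equiv1$ mod $\pi$, because $\omega\equiv1$ mod $\pi$ and $i\equiv1$ mod $p$. So $v(1-\omega^i)=\frac{p^b-1}e<\frac{p^{k-1}}e=\frac1{p-1}\le\frac12$.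

*(b) Equidistribution. $\big|\sum_\alpha\min(t,s_\alpha)-n\mu(t)\big|\le\frac e2$ for all $t$.* Put $s_l=\frac{1+rl}e=\frac{l+1/r}{2w-1}$, using $e=r(2w-1)$. Then $\frac l{2w}\le s_l\le\frac{l+1}{2w}$: the first inequality is clear, and the second is equivalent to $l+1\le2w(1-\frac1r)$, which holds as $l+1\le w$ and $r\geq 2$. So we can assign one $s_l$ to each of the $w$ equal intervals partitioning $[0,\frac12]$. For $0\le t\le\frac12$ the average of $s\mapsto\min(t,s)$ over $[0,\frac12]$ is $2\big(\frac{t^2}2+t(\frac12-t)\big)=t-t^2=\mu(t)$. The function is $1$-Lipschitz, so on each interval its value at $s_l$ differs from its average by at most $\frac1{2w}$. Thus $|\sum_l\min(t,s_l)-w\mu(t)|\le\frac12$. For $t\le0$ both quantities equal $wt$. For $t\ge\frac12$ both equal their values at $t=\frac12$. Each $s_l$ occurs for $e$ indices $\alpha$, so multiply by $e$.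

**Step C10: $T_p$ is nearly constant in size.** We bound $T_p$ from above everywhere, and from below around each root.

Let $\mathcal K=-2nv(c)-n\gamma$. As $T_p(x,1)=\prod_\alpha c^2(X-X_\alpha)$, (8) gives
$$\log\big(|T_p(x,1)|e^{-nG_p(x,1)}\big)=\log p\,\Big[\mathcal K+n\mu(v(X))-\sum_\alpha v(X-X_\alpha)\Big].$$
Since $v(X-X_\alpha)\ge\min(v(X),s_\alpha)$, (b) yields (also at $(1,0)$, by continuity)
$$\log\|T_p\|_p\le(\mathcal K+\tfrac e2)\log p.\tag{9}$$
Let $U_\alpha=\{X\in\mathbb C_p:v(X-X_\alpha)\ge2\}$. By (a) all $v(X_\alpha-X_\beta)$ with $\beta\ne\alpha$ are less than $1$. So the discs $U_\alpha$ are disjoint, and on $U_\alpha$ we have $v(X)=s_\alpha$ (hence $G_p(x,1)$ is constant there) and $v(X-X_\beta)=v(X_\alpha-X_\beta)$ for $\beta\ne\alpha$. By (a), $v(X_\alpha-X_\beta)\le\min(s_\alpha,s_\beta)$, plus $\frac12$ for the $e-1$ indices $\beta$ with the same $i$. So by (b)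
$$\sum_{\beta\ne\alpha}v(X_\alpha-X_\beta)\le n\mu(s_\alpha)+\tfrac e2+\tfrac e2.$$
Hence
$$\log\big(|T_p(x,1)|e^{-nG_p(x,1)}\big)\ge(\mathcal K-e-2)\log p\qquad\text{where }v(X-X_\alpha)=2.\tag{10}$$
Choose $b=p^{j_0}$, $j_0\in\mathbb Z$, with $p^{-1}<\|bT_p\|_p\le1$. By (9), $|b|_p>p^{-1-\mathcal K-e/2}$, and with (10)
$$|bT_p(x,1)|e^{-nG_p(x,1)}\ge p^{-3-\frac32e}\qquad\text{where }v(X-X_\alpha)=2.\tag{11}$$
The loss here is exponential in $e$ only, not in $n=ew$. This matters because we divide by $n$ at the end.

## 13. From $\mathbb Q_p$ to $\mathbb Q$ with little loss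

Now approximate $bT_p$ by a form $T$ over $\mathbb Q$, with coefficients in $\mathbb Z[1/p]$. The first idea is to approximate the coefficients of the monomials $x^lz^{n-l}$. But by (6) the bound for the norm of a monomial is only $e^{nB_v}$, so we lose $nB$ in $\sum_v\log\|T\|_v$, and Lemma 4 then bounds the average height of the roots only by about $B$. The remedy is a basis built from $\Phi$ and $\Psi$: by (7), a form of degree $D$ costs only $B_v$ there, which divides the loss by $D=4^m$.

**Step C11: a basis of small forms.** Fix $m$, hence $D,\Phi,\Psi$. This step supplies the basis.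

For $n\ge D-1$ write $n=DJ+\rho$ with $D-1\le\rho\le2D-2$. Consider
$$x^lz^{\rho-l}\Phi^j\Psi^{J-j}\ (0\le l\le D-1,\ 0\le j<J),\qquad x^lz^{\rho-l}\Phi^J\ (0\le l\le\rho).$$
There are $DJ+\rho+1=n+1$ of them. They are linearly independent, over $\mathbb Q$ and over $\mathbb Q_p$: put $z=1$ in a relation, which becomes $\sum_{j\le J}P_j\Phi^j\Psi^{J-j}=0$ with $\deg P_j<D$ for $j<J$. If $J\ge1$, reduce mod $\Phi$, which is monic of degree $D$ and coprime to $\Psi$; then $\Phi\mid P_0$, so $P_0=0$. Divide by $\Phi$ and repeat, until only $P_J=0$ remains. So they form a basis $(f_\nu)$ of the forms of degree $n$, over $\mathbb Q$ and over $\mathbb Q_p$. By (7) and $\log\|\xi\|\le G_v(\xi)+B_v$,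
$$\|f_\nu\|_v\le e^{(\rho+J)B_v}\le e^{(2D+J)B_v}\qquad\text{for all }v.$$

**Step C12: the global form $T$.** We approximate $bT_p$ closely enough for the roots to survive, and bound all norms.

Write $bT_p=\sum_\nu c_\nu f_\nu$ with $c_\nu\in\mathbb Q_p$, and let $N=\lceil4+\frac32e+(2D+J)B_p/\log p\rceil$. Since $\mathbb Q_p=\mathbb Z[1/p]+p^N\mathbb Z_p$ and $p^N\mathbb Z\subset p^N\mathbb Z_p$, we can choose $c'_\nu\in\mathbb Z[1/p]$ with $c'_\nu-c_\nu\in p^N\mathbb Z_p$ and $0\le c'_\nu<p^N$. Put $T=\sum_\nu c'_\nu f_\nu\in\mathbb Q[x,z]$ and $\mathcal E=T-bT_p$. Then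
$$\|\mathcal E\|_p\le p^{-N}e^{(2D+J)B_p}\le p^{-4-\frac32e}.$$
So $\|T\|_p\le1$. For finite $v\ne p$ the $c'_\nu$ are $v$-integral, so $\|T\|_v\le e^{(2D+J)B_v}$. At infinity $\|T\|_\infty\le(n+1)p^Ne^{(2D+J)B_\infty}$. As $N\log p\le(5+\frac32e)\log p+(2D+J)B_p$,
$$\sum_v\log\|T\|_v\le(5+\tfrac32e)\log p+\log(n+1)+(2D+J)B.\tag{12}$$

**Step C13: the roots of $T$ are $x$-coordinates of points of $A(F_0)$.** We follow each root of $T_p$ to a root of $T$.

Fix $\alpha$ and put $X=X_\alpha+p^2V$, so $U_\alpha$ is $|V|\le1$. As a polynomial in $V$, $bT_p(x,1)$ has exactly one zero in $|V|\le1$, namely the simple zero $V=0$. So it has the form $\mathrm{const}\cdot V\prod_\beta(1-V/V_\beta)$ with all $|V_\beta|>1$. Its coefficient of $V^1$ strictly dominates all others in absolute value, and this dominant value equals $|bT_p(x,1)|$ on $|V|=1$. Let $g_\alpha$ be the constant value of $G_p(x,1)$ on $U_\alpha$. By (11) the dominant value is at least $p^{-3-\frac32e}e^{ng_\alpha}$. The largest coefficient of $\mathcal E(x,1)$ in $V$ has absolute value $\sup_{U_\alpha}|\mathcal E|\le p^{-4-\frac32e}e^{ng_\alpha}$,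 which is strictly smaller. So in $T(x,1)=bT_p(x,1)+\mathcal E(x,1)$ the coefficient of $V^1$ still strictly dominates all others. The number of zeros of a polynomial in $|V|\le1$ is the largest index at which the maximal coefficient size is attained. So $T$ has exactly one zero in $U_\alpha$, counted with multiplicity; in particular $T\ne0$. The $n$ disjoint discs account for all $n$ roots of $T$. So the roots are distinct and finite.

The zero in $U_\alpha$ is algebraic over $\mathbb Q_p$. It is fixed by $\mathrm{Gal}(\overline{\mathbb Q}_p/L)$, because $X_\alpha\in L$ (so $U_\alpha$ is stable) and $T$ has coefficients in $\mathbb Q$. So it lies in $L$. Its $X$-valuation is $s_\alpha\in(0,\frac12)$, so by Step C8 the points with this coordinate lie in $A(L)$.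

Now let $x_i\in\overline{\mathbb Q}$ be a root of $T$ and $P_i\in A(\overline{\mathbb Q})$ with $x(P_i)=x_i$. Every embedding $\tau:\overline{\mathbb Q}\to\overline{\mathbb Q}_p$ maps $x_i$ to a root of $T$ in $\overline{\mathbb Q}_p$, hence $\tau(P_i)\in A(L_k)\subset A(L_\infty)$. By the definition of $F_0$, $P_i\in A(F_0)$.

**Step C14: arbitrarily small non-torsion points.** We combine the estimates.

By Step C4, $A(F_0)\subset A(F)\cong E(F)$ has finitely many torsion points; let $\kappa$ be the number of their $x$-coordinates. The $n$ roots $x_i$ are distinct, so for $n>\kappa$ at least $n-\kappa$ of them have $P_i$ non-torsion. All $h^*(x_i)=2\hat h(P_i)$ are non-negative. So by Lemma 4 and (12), some non-torsion $P_i$ satisfies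
$$0<2\hat h(P_i)=h^*(x_i)\le\frac{(5+\frac32e)\log p+\log(n+1)+(2D+J)B}{n-\kappa}.$$
Let $k\to\infty$ with $m$ fixed. Then $n=ew$ with $w\to\infty$, so the terms with $e$, $\log(n+1)$ and $2D$ contribute nothing in the limit. Since $J\le n/D$, the limit superior of the right side is at most $B/D=B/4^m$. As $m$ is arbitrary, $A(F_0)$ contains non-torsion points of arbitrarily small height, and so does $E(F)\cong A(F)$.

So $F$ fails the Bogomolov property with respect to $E$, while $F_0$ has it by Step C3 and $\mathrm{Tors}(E(F))$ is finite by Step C4. Theorem C is proved. $\blacksquare$
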